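\title{Reflection symmetry and classification\\ of axially symmetric Helfrich spheres}

\begin{abstract}
The Helfrich energy of a closed surface in $\mathbb{R}^3$ is $\int (H+c_o)^2\,d\Sigma$. A smooth axially symmetric critical point of genus zero that is not a round sphere satisfies, after a vertical translation, the second order equation $H+c_o=-\nu_3/z$, which is singular along the plane $\{z=0\}$. We prove the conjecture, posed by L\'opez, Palmer and P\'ampano, that every such embedded sphere is symmetric with respect to this plane. We also classify these spheres: there are none for $c_o\le 0$, and for $c_o>0$ there is, up to vertical translation, exactly one for each integer $n\ge1$, on which $H+c_o$ vanishes on exactly $2n$ parallels. The proof first shows that the sphere crosses the plane once. It then describes each half by an orbit that turns around the origin of a phase plane, and compares the two orbits by means of a monotone energy and a cooperative system.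
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{R}^3$ have coordinates $(x,y,z)$, and let $\Sigma\subset\mathbb{R}^3$ be a smooth, embedded, closed, connected surface of genus zero. Let $\nu$ be its outward unit normal, $\nu_3$ the vertical component of $\nu$, and $H=\frac12(\kappa_1+\kappa_2)$ the mean curvature, with the sign for which a round sphere of radius $R$ has $H=-1/R$. For a constant $c_o\in\mathbb{R}$, the \emph{Helfrich energy}
\[
\mathcal{H}[\Sigma]=\int_\Sigma (H+c_o)^2\,d\Sigma
\]
measures how far $H$ is, in the mean square, from the preferred value $-c_o$. For $c_o=0$ it is the Willmore energy. A \emph{Helfrich surface} is a critical point of $\mathcal{H}$, that is, a solution of its Euler--Lagrange equation, and a \emph{Helfrich sphere} is a Helfrich surface of genus zero. A surface is \emph{axially symmetric} if it is a surface of revolution about the $z$-axis; its \emph{parallels} are the circles traced by points off the axis.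

A homothety gives a first necessary condition. Since $\mathcal{H}[\lambda\Sigma]=\int_\Sigma(H+\lambda c_o)^2\,d\Sigma$, differentiation at $\lambda=1$ shows that for $c_o\neq0$ a Helfrich surface satisfies the \emph{rescaling condition}
\begin{equation}\label{eq:rescaling}
\int_\Sigma (H+c_o)\,d\Sigma=0 .
\end{equation}
For a round sphere of radius $R$ this forces $c_o>0$ and $R=1/c_o$, and that sphere has energy zero, so it is critical. The interesting spheres are the others. We call $\Sigma$ \emph{non-round} if it is not a round sphere. (For the surfaces of this paper this is the same as having non-constant mean curvature, by Theorem~\ref{thm:class}.) The starting point is the following known result, which belongs to the background of the problem posed in \cite{LPP}; it is the only result on Helfrich surfaces that we use.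

\begin{theorem}[Known reduction]\label{thm:known}
A smooth axially symmetric Helfrich sphere is either a round sphere or, after a suitable translation in the $z$-direction, satisfies the reduced membrane equation
\begin{equation}\label{eq:rme}
H+c_o=-\frac{\nu_3}{z}.
\end{equation}
A closed surface of class $\mathcal{C}^3$ that satisfies \eqref{eq:rme} is a Helfrich surface and meets the plane $\{z=0\}$ orthogonally in circles.
\end{theorem}

Equation \eqref{eq:rme} is of second order, but it is singular on $\{z=0\}$. It is understood to hold where $z\ne0$; since $\nu_3=0$ on the plane, the form $z(H+c_o)+\nu_3=0$ holds everywhere. A round sphere of radius $R$ centered at height $b$ has $\nu_3=(z-b)/R$, so \eqref{eq:rme} reads $c_o=b/(Rz)$, which holds only for $c_o=b=0$.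

Thus a non-round sphere comes with a distinguished horizontal plane, although the energy is invariant under translations. Reflection in this plane preserves $H$ and changes the signs of both $\nu_3$ and $z$, so it preserves \eqref{eq:rme}, and the surface meets the plane at a right angle. One is led to guess that the surface is symmetric. Two further known facts, which we do not use, show what is at stake. First, closed axially symmetric solutions of \eqref{eq:rme} of genus zero can be obtained by gluing two disc-type solutions along a common boundary circle in $\{z=0\}$ that both meet orthogonally; the result is real analytic away from the plane and $\mathcal{C}^2$ across it, it is a Helfrich sphere if and only if it is $\mathcal{C}^3$, and for $c_o\ne0$ this happens if and only if \eqref{eq:rescaling} holds. Second, if $\int(H+c_o)\,d\Sigma$ vanishes separately on each of the two discs, the glued surface is symmetric. The question is therefore whether the zero in \eqref{eq:rescaling} must split as $0+0$, or whether a surplus on one disc can cancel a deficit on the other. The conjecture posed in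 \cite{LPP} is the following.

\begin{quote}
\emph{A smooth, embedded, axially symmetric, non-round Helfrich sphere is symmetric with respect to the plane $\{z=0\}$ in which it satisfies \eqref{eq:rme}.}
\end{quote}

We prove it.

\begin{theorem}\label{thm:sym}
Let $\Sigma$ be a smooth, embedded, axially symmetric, non-round Helfrich sphere, translated so that $H+c_o=-\nu_3/z$. Then $c_o>0$, $\Sigma$ meets $\{z=0\}$ in exactly one circle, and $\Sigma$ is symmetric with respect to $\{z=0\}$.
\end{theorem}

The method also shows that the statement is not vacuous, and lists all the spheres.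

\begin{theorem}\label{thm:class}
Fix $c_o>0$. For every integer $n\ge1$ there is, up to vertical translation, exactly one smooth embedded axially symmetric non-round Helfrich sphere $\Sigma_n$ on which $H+c_o$ vanishes on exactly $2n$ parallels, and these are all such spheres. For $c_o\le0$ there are none.
\end{theorem}

Besides Theorem~\ref{thm:known}, the proofs use standard ODE theory, Hopf's Umlaufsatz and, for the existence part of Theorem~\ref{thm:class}, elliptic regularity. Section~\ref{sec:profile} sets up the equations of the profile curve and settles the case $c_o=0$. Section~\ref{sec:model} shows the mechanism behind both theorems in a linear model. Section~\ref{sec:crossing} proves that there is one crossing of the plane. Sections~\ref{sec:phase} and~\ref{sec:comparison} develop the phase plane and a comparison principle, and Sections~\ref{sec:symmetry} and~\ref{sec:class} prove the two theorems.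

\section{The profile curve}\label{sec:profile}

\subsection{Normalization}
Let $\Sigma$ be as in Theorem~\ref{thm:sym}; non-roundness serves only to obtain \eqref{eq:rme} from Theorem~\ref{thm:known} and, in Proposition~\ref{prop:czero}, to exclude $c_o=0$. Put $\mathbf{n}=\nu$ if $c_o\ge0$ and $\mathbf{n}=-\nu$ if $c_o<0$, let $H_{\mathbf{n}}$ be the mean curvature with respect to $\mathbf{n}$ (so $H_{-\nu}=-H$), and put $c=|c_o|$. Then \eqref{eq:rme} becomes $H_{\mathbf{n}}+c=-\mathbf{n}_3/z$. A homothety with center $0$ and ratio $\lambda$ preserves the plane $\{z=0\}$ and divides $H_{\mathbf{n}}$, $1/z$ and hence $c$ by $\lambda$. So we may assume $c\in\{0,1\}$.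

The rotations about the axis fix exactly the points of $\Sigma$ on the axis, the \emph{poles}. At a pole the tangent plane is invariant under rotations, hence horizontal. The vector field generating the rotations thus has isolated zeros of index $1$, and by the Poincar\'e--Hopf theorem there are $\chi(\Sigma)=2$ poles. The rest of $\Sigma$ is connected and is swept out by one arc in the half-plane $\{r>0\}$, where $r$ is the distance to the axis. Let $\gamma(s)=(r(s),z(s))$, $0\le s\le L$, be this arc together with its endpoints, parametrized by arclength, with $r>0$ on $(0,L)$ and $r(0)=r(L)=0$. Write $\gamma_s=(\cos\theta,\sin\theta)$ with $\theta$ smooth, and choose the direction of travel so that $\mathbf{n}=(-\sin\theta,\cos\theta)$ is the left normal. The tangent is $(1,0)$ at the start pole and $(-1,0)$ at the end pole, so we take $\theta(0)=0$, and $\theta(L)\in\pi+2\pi\mathbb{Z}$.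

The principal curvatures with respect to $\mathbf{n}$ are $\theta_s$ and $\sin\theta/r$. (On a round sphere traversed from the top, $\theta=-s/R$ and $r=R\sin(s/R)$, so both equal $-1/R$, and $\mathbf{n}$ is outward.) Put
\[
W=-(H_{\mathbf{n}}+c),
\]
a smooth function on $[0,L]$. The equation and the definition of $H_{\mathbf{n}}$ become
\begin{equation}\label{eq:basic}
\cos\theta=zW,\qquad \theta_s=-\frac{\sin\theta}{r}-2c-2W .
\end{equation}
A \emph{solution} is a unit speed curve in $\{r>0\}$, defined on an interval, with smooth functions $\theta$ and $W$ satisfying \eqref{eq:basic}. We allow an endpoint of the interval to be a pole, provided $\theta$ is $\mathcal{C}^1$ and $W$ is continuous up to it. A \emph{closed profile} is a solution on $[0,L]$ with poles at both ends, $\theta(0)=0$ and $\theta(L)\in\pi+2\pi\mathbb{Z}$.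

If $z=0$, then $\cos\theta=0$ and $z_s=\sin\theta=\pm1$. So the poles have $z\ne0$, and the zeros of $z$, which we call \emph{crossings}, are isolated; a closed profile has finitely many. A crossing is \emph{up} if $\sin\theta=1$ and \emph{down} if $\sin\theta=-1$, and its \emph{radius} is the value of $r$ there. An \emph{arc} is the part of a closed profile between two consecutive points of the set of crossings and poles.

\subsection{Removing the singularity}
Where $z\neq0$ one can eliminate $W=\cos\theta/z$, and \eqref{eq:basic} together with $r_s=\cos\theta$, $z_s=\sin\theta$ is a smooth first order system for $(r,z,\theta)$ on $\{r>0,\ z\ne0\}$. At a crossing this system breaks down. The remedy is to take $W$ and its derivative with respect to height as unknowns. Put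
\[
D=2c+W+\frac{\sin\theta}{r}=c+\frac12\Big(\frac{\sin\theta}{r}-\theta_s\Big),\qquad\text{so that}\qquad \theta_s=-(D+W).
\]
Thus $D-c$ is half the difference of the principal curvatures.

\begin{lemma}\label{lem:M}
On a solution, $D=0$ at crossings, and $M=D/z$ extends smoothly across them. With $Q=r^2M$,
\begin{equation}\label{eq:M}
W_s=M\sin\theta,\qquad M_s=\frac{2(c-D)W}{r},\qquad Q_s=2c\,rW .
\end{equation}
At a pole, $\theta_s=-c-W$, $D=c$, $M=c/z$ and $Q=0$.
\end{lemma}

\begin{proof}
Differentiating $\cos\theta=zW$ gives $(D+W)\sin\theta=W\sin\theta+zW_s$, that is, $zW_s=D\sin\theta$. Near a crossing $\sin\theta\ne0$, so $D=zW_s/\sin\theta$; this gives the first claim and $W_s=M\sin\theta$. Next, using $W+\sin\theta/r=D-2c$,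
\[
\Big(\frac{\sin\theta}{r}\Big)_s=-\frac{\cos\theta}{r}\Big(D+W+\frac{\sin\theta}{r}\Big)=\frac{2(c-D)zW}{r}.
\]
Hence $D_s=M\sin\theta+2(c-D)zW/r$, while also $D_s=(zM)_s=M\sin\theta+zM_s$. Comparing gives $M_s$ where $z\ne0$, and everywhere by continuity. Then $Q_s=2rzWM+2r(c-D)W=2c\,rW$. At a pole, l'H\^opital's rule gives $\sin\theta/r\to\cos\theta\,\theta_s/\cos\theta=\theta_s$, so $D\to c$ and \eqref{eq:basic} gives $2\theta_s=-2c-2W$.
\end{proof}

Since $z_s=\sin\theta$, the function $M$ is $dW/dz$ wherever $z$ is a parameter. We shall mostly use its multiple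
\[
m=rM ,
\]
which vanishes at poles and satisfies $Q=Rm$ at a crossing of radius $R$. If the profile is symmetric about a crossing, then $W$ is an even function of $z$ and $m=0$ there.

The function $Q$ is the link with the rescaling condition. For $c=1$, since $d\Sigma=2\pi r\,ds$ and $Q(0)=0$, the number $-\pi Q(s)$ is the integral of $H_{\mathbf{n}}+1$ over the part of $\Sigma$ generated by $\gamma|_{[0,s]}$. So $Q(L)=0$ is \eqref{eq:rescaling}, and, for a profile with one crossing, $m=0$ at the crossing means that the integral vanishes on each half. For $c=0$ the function $Q$ is a first integral, and the problem collapses.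

\begin{proposition}\label{prop:czero}
A closed profile with $c=0$ generates a round sphere centered at the origin. Hence there is no sphere as in Theorem~\ref{thm:sym} with $c_o=0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:M}, $Q$ is constant and vanishes at the start pole. So $M\equiv0$ on $(0,L)$, hence $D\equiv0$ and $W$ is constant; in particular $H$ is constant. Now $\sin\theta=-rW$ and $\cos\theta=zW$ give $W^2(r^2+z^2)=1$.
\end{proof}

\subsection{Identities for $c=1$}
From now on $c=1$. Put
\[
P=r\sin\theta+r^2,\qquad G=r^2(1-D)=r^2-zQ,\qquad e_R=r^2+z^2-R^2\quad(R>0).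
\]
The function $P$ is constant on surfaces of revolution with $H_{\mathbf{n}}=-1$; here it will be monotone on each side of the plane. The function $G$ vanishes exactly at umbilic points, among them the poles. The function $e_R$ compares $\gamma$ with the circle of radius $R$ about the origin.

\begin{lemma}\label{lem:identities}
On a solution with $c=1$,
\begin{gather}
P_s=-2rzW^2,\qquad G_s=-r^2M\sin\theta,\qquad m_s=2W-\frac{zWm}{r},\label{eq:PG}\\
\tfrac12(|\gamma|^2)_s=rz(D-2),\label{eq:radial}\\
\Big(Q+2z-\frac{e_R}{z}\Big)_s=\frac{e_R\,z_s}{z^2}\qquad\text{where } z\neq0.\label{eq:power}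
\end{gather}
Near a crossing of radius $R$, $e_R=O(z^2)$. At a point with $r>0$ and $\sin\theta=0$, $\cos\theta=\sigma=\pm1$, we have $z\ne0$ and
\begin{equation}\label{eq:turn}
D=2+\frac{\sigma}{z},\qquad z_{ss}=-2\Big(\sigma+\frac1z\Big).
\end{equation}
\end{lemma}

\begin{proof}
We have $P_s=r\cos\theta\,(\sin\theta/r+\theta_s+2)=-2rW\cos\theta=-2rzW^2$. By \eqref{eq:M}, $(r^2)_s=2rzW=zQ_s$, so $G_s=(r^2)_s-z_sQ-zQ_s=-Q\sin\theta$. Further, $m_s=zWM+2(1-zM)W=2W-zWM$. For \eqref{eq:radial}, $r\cos\theta+z\sin\theta=rzW+zr(D-2-W)$. For \eqref{eq:power}, $(e_R)_s=zQ_s+2zz_s$, so $(e_R/z)_s=Q_s+2z_s-e_Rz_s/z^2$. At a crossing of radius $R$ at $s_0$, $e_R$ vanishes, $(e_R)_s=O(z)$ by \eqref{eq:radial}, and $|z|$ is comparable to $|s-s_0|$; so $e_R=O(z^2)$. Finally, at a point with $\sin\theta=0$ we have $W=\sigma/z$, $D=2+W$ and $z_{ss}=\cos\theta\,\theta_s=-\sigma(2+2W)$.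
\end{proof}

Reflection in the plane moves the left normal to the right side of the curve, so we combine it with a reversal of direction.

\begin{lemma}[Reflection]\label{lem:reflection}
If $\gamma$ is a closed profile, so is $\hat\gamma(s)=(r,-z)(L-s)$, with $\hat\theta(s)=\theta(L)-\theta(L-s)$. At corresponding points $\hat W=W$, $\hat D=D$, $\hat m=-m$, $\hat Q=-Q$ and $\sin\hat\theta=\sin\theta$. Up crossings correspond to up crossings, down crossings to down crossings, the order of the arcs is reversed, and $\hat\theta$ and $\theta$ have the same increment along corresponding arcs.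
\end{lemma}

\begin{proof}
Since $\theta(L)\in\pi+2\pi\mathbb{Z}$, we have $(\cos\hat\theta,\sin\hat\theta)=(-\cos\theta,\sin\theta)=\hat\gamma_s$ and $\hat\theta_s=\theta_s$ at corresponding points. So \eqref{eq:basic} holds with $\hat W=W$; then $\hat D=D$ and $\hat M=D/(-z)=-M$.
\end{proof}

\subsection{Caps and upper discs}
\begin{definition}\label{def:cap}
A \emph{cap of height $h>0$} is a solution on an interval $[0,\ell)$ that starts at the pole $(0,h)$ with $\theta(0)=0$ and has $z>0$ throughout. An \emph{upper disc} is a cap with $\ell<\infty$ that extends to a solution on $[0,\ell]$ with a crossing at $s=\ell$.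
\end{definition}

At the pole of a cap, $(W,m)=(1/h,0)$, $M=1/h$, $D=1$, and $P=G=Q=0$. The system for $(r,z,\theta)$ is singular at the pole, so existence and uniqueness need an argument. Near the pole a cap is a graph $z=u(r)$. Put $v=\sin\theta$, viewed as a function of $r$. Then $(rv)_r=\sin\theta+r\theta_s=rF(u,v)$ with $F(u,v)=-2-2\sqrt{1-v^2}/u$, and therefore
\begin{equation}\label{eq:pole}
u(r)=h+\int_0^r\frac{v}{\sqrt{1-v^2}}\,dt,\qquad v(r)=\frac1r\int_0^r tF(u,v)\,dt .
\end{equation}

\begin{lemma}\label{lem:pole}
Let $K\subset(0,\infty)$ be compact and $h_0=\min K$. For all small $\delta>0$ and all $h\in K$, the system \eqref{eq:pole} has exactly one continuous solution $(u_h,v_h)$ on $[0,\delta]$ with $|u_h-h|\le h_0/2$ and $|v_h|\le\frac12$. It depends continuously on $h$ in the maximum norm, $u_h\in\mathcal{C}^2([0,\delta])$, $u_h'(0)=0$, and the graph of $u_h$ is a cap of height $h$. Two caps of the same height agree on their common interval, and two upper discs of the same height are equal.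
\end{lemma}

\begin{proof}
Write $u=h+w$ and let $Y$ be the complete metric space of pairs $(w,v)\in\mathcal{C}([0,\delta])^2$ with $|w|\le h_0/2$, $|v|\le\frac12$, with the maximum norm. Let $T_h(w,v)$ be the pair formed by the two integral terms in \eqref{eq:pole}. On $\{u\ge h_0/2,\ |v|\le\frac12\}$ the functions $F$ and $v/\sqrt{1-v^2}$ are bounded by a constant $\Lambda$ and are $\Lambda$-Lipschitz. Since $\frac1r\int_0^rt\,dt=r/2$, both components of $T_h(w,v)$ are continuous and bounded by $\Lambda\delta$, the map $T_h$ is $\Lambda\delta$-Lipschitz, and $\|T_hy-T_{h'}y\|\le\Lambda\delta|h-h'|$. If $\Lambda\delta\le\frac12\min\{1,h_0\}$, then $T_h$ is a contraction of $Y$, and its fixed point satisfies $\|y_h-y_{h'}\|\le\frac12\|y_h-y_{h'}\|+\frac12|h-h'|$.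

The solution is smooth for $r>0$, by differentiating \eqref{eq:pole} repeatedly. As $r\to0$, $v/r\to\frac12F(h,0)$ and $v'=F-v/r\to\frac12F(h,0)$. So $v$ and $\theta=\arcsin v$ are $\mathcal{C}^1$ up to $r=0$, and $u'=v/\sqrt{1-v^2}$ is $\mathcal{C}^1$ with $u'(0)=0$. Reading the derivation of \eqref{eq:pole} backwards, the graph satisfies \eqref{eq:basic} with $W=\sqrt{1-v^2}/u$.

Two caps of height $h$ give solutions of \eqref{eq:pole} in $Y$ (with $K=\{h\}$) for small $\delta$, so they agree near the pole, and then on their common interval by uniqueness for the smooth system for $(r,z,\theta)$ on $\{r>0,z>0\}$. Two upper discs of height $h$ also have the same length, namely the first zero of $z$.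
\end{proof}

\section{A linear model: oscillations about a cylinder}\label{sec:model}

This section proves nothing about \eqref{eq:basic}. It shows, in a problem that can be solved by hand, why both theorems should hold and which steps the proof must supply.

The cylinder $r=\frac12$, $\theta=-\frac\pi2$, $W=0$ solves \eqref{eq:basic}, with $D=0$ and $m=0$. Near it, $z_s\approx-1$, and from $dW/dz=m/r$ and \eqref{eq:PG} we obtain, to first order in $(W,m)$,
\begin{equation}\label{eq:linear}
\frac{dW}{dz}=2m,\qquad\frac{dm}{dz}=-2W .
\end{equation}
Nothing is singular at $z=0$. In polar coordinates $W=\rho\sin\varphi$, $m=\rho\cos\varphi$ the solutions are $\rho=\rho_0$, $\varphi=\varphi_0+2z$. The definition of $D$ gives $r(2+W)=-\sin\theta+zm$, so to first order $r=\frac12+\frac12zm-\frac14W$. For $\varphi_0=0$ this is $r=\frac12-\frac14\rho_0(\sin2z-2z\cos2z)$: a smooth perturbation of the cylinder, orthogonal to the plane, and odd in $z$, with leading term of order $z^3$. So at the linear level nothing near the plane forces symmetry. The reason must come from the poles.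

Let us pretend that \eqref{eq:linear} holds up to the pole, and call a solution on $[0,h]$ a \emph{model disc} of height $h$ if it takes the pole value $(W,m)=(1/h,0)$ at $z=h$. This means $\rho_0=1/h$ and $\varphi_0+2h\in\frac\pi2+2\pi\mathbb{Z}$. The values at $z=0$ of all model discs form the spiral
\[
(m_0,W_0)=\frac1h\,(\sin2h,\cos2h),\qquad h>0 .
\]
By Lemma~\ref{lem:reflection}, a sphere with one crossing consists of a disc $A$ with values $(W_0,m_0)$ and the reflection of a disc $B$ with values $(W_0,-m_0)$. It is a point where the spiral meets its mirror image (Figure~\ref{fig:spiral}). At such a point both discs have the same $\rho_0$, hence the same height, hence $m_0=-m_0$. This is Theorem~\ref{thm:sym} in the model. The condition $m_0=0$ means $h=n\pi/2$ with $n\ge1$, and then $W=\frac1h\cos 2(h-z)$ has exactly $n$ zeros in $(0,h)$. This is Theorem~\ref{thm:class} in the model.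

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\draw[->] (-1.1,0) -- (1.1,0) node[right] {$m_0$};
\draw[->] (0,-0.8) -- (0,0.55) node[above] {$W_0$};
\draw[thick,domain=1.9:16,samples=300,variable=\t] plot ({2*sin(\t r)/\t},{2*cos(\t r)/\t});
\draw[dashed,domain=1.9:16,samples=300,variable=\t] plot ({-2*sin(\t r)/\t},{2*cos(\t r)/\t});
\foreach \k in {1,...,5} \fill (0,{2*cos(180*\k)/(\k*pi)}) circle (0.45pt);
\end{tikzpicture}
\caption{The linear model. Solid: the values $(m_0,W_0)=h^{-1}(\sin2h,\cos2h)$ at $z=0$ of the model discs of height $h$. Dashed: the mirror image. A model sphere is an intersection point of the two curves. All intersection points lie on the axis $m_0=0$ (dots, $h=n\pi/2$), that is, all model spheres are symmetric.}\label{fig:spiral}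
\end{figure}

In the true problem $\rho$ is not conserved, so we recast the argument as a race. Use $\varphi$ as time and $a=z\rho$ as the distance covered. Every disc starts with $a=0$ and ends with $a=1$, whatever its height, at an end phase $\varphi^*\in\frac\pi2+2\pi\mathbb{Z}$. Suppose $m_0>0$, and let $A$ and $B$ start at the phases $\varphi_A\in(-\frac\pi2,\frac\pi2)$ and $\varphi_B=\pi-\varphi_A$, so that $\varphi_A<\varphi_B<\varphi_A+2\pi$. When $B$ starts, $A$ has a lead, $a_A>0=a_B$, and in the model both advance at the rate $da/d\varphi=\rho_0/2$. So $A$ finishes first: $\varphi_A^*<\varphi_B^*$. In the same way $B$ has a lead over a copy of $A$ that starts one turn later, so $\varphi_B^*<\varphi_A^*+2\pi$. No two numbers in $\frac\pi2+2\pi\mathbb{Z}$ satisfy both inequalities.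

This form of the argument survives. It requires five facts: there is only one crossing (Section~\ref{sec:crossing}); the phase increases with $z$; the runner with the lead in $a$ also has the larger $\rho$ (both from Section~\ref{sec:phase}, the latter through a monotone energy that is even in $m$); a lead in both $a$ and $\rho$ persists; and it results in an earlier finish, although the equations degenerate at the pole (Section~\ref{sec:comparison}).

\section{The profile crosses the plane once}\label{sec:crossing}

A priori a closed profile may cross the plane many times, and its poles may lie on either side. We show that the arcs have only two shapes: a quarter turn to the right at each pole, and half turns to the left in between. The tool is the value of $m$ at the crossings, controlled by \eqref{eq:power}. The first lemma treats a descent in the upper half-plane. We write $t_+=\max\{t,0\}$.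

\begin{lemma}[Descents]\label{lem:descent}
Let $\gamma$ be a solution on $[s',s'')$, where $s'$ may be a pole. Suppose that $z>0$ on $[s',s'')$, $\sin\theta<0$ on $(s',s'')$, and $G>0$ on some interval $(s',s'+\varepsilon)$.
\begin{enumerate}
\item[(a)] $D<1$ on $(s',s'')$, and $|\gamma|$ is strictly decreasing.
\item[(b)] If the solution extends to $s''$ with a crossing of radius $R$ there, and $b=z(s')$, then
\[
Q(s'')<Q(s')+2b-\frac{e_R(s')}{b}-\frac{(b-R)_+^2}{b}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At a first zero of $G$ in $(s',s'')$ we would have $G_s\le0$. But there $D=1$, so $M=1/z>0$ and $G_s=-r^2M\sin\theta>0$ by \eqref{eq:PG}. Hence $G>0$, that is, $D<1$, and \eqref{eq:radial} is negative.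

(b) By (a), $e_R>0$ on $[s',s'')$, and $e_R=O(z^2)$ at $s''$. Integrate \eqref{eq:power} over $[s',s'']$, with the decreasing function $z$ as variable on the right:
\[
Q(s'')=Q(s')+2b-\frac{e_R(s')}{b}-\int_0^b\frac{e_R}{z^2}\,dz .
\]
The integrand is positive. If $b>R$, the part over $(0,R)$ is positive, and $e_R\ge z^2-R^2$ bounds the part over $(R,b)$ below by $\int_R^b(1-R^2z^{-2})\,dz=(b-R)^2/b$.
\end{proof}

\begin{lemma}[Caps]\label{lem:cap}
On a cap of height $h$, for $0<s<\ell$, the function $P$ is negative and nonincreasing, $\sin\theta<-r$, $r<1$, $D<1$, and $|\gamma|$ is strictly decreasing. An upper disc ends at a down crossing with $\theta(\ell)=-\frac\pi2$, radius $R<\min\{1,h\}$, and $m(\ell)<2$.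
\end{lemma}

\begin{proof}
By \eqref{eq:PG}, $P_s\le0$, and $P_s<0$ for small $s>0$ because $W(0)=1/h$. As $P(0)=0$, $P$ is negative, so $-1\le\sin\theta<-r<0$. Near the pole $M>0$, so $G_s>0$, and $G(0)=0$. Lemma~\ref{lem:descent}(a) applies with $s'=0$.

On an upper disc $P(\ell)<0$ as well, so $\sin\theta(\ell)=-1$ and $R<1$. Since $\theta(0)=0$ and $\sin\theta<0$ on $(0,\ell]$, $\theta$ stays in $(-\pi,0)$, and $\theta(\ell)=-\frac\pi2$. As $|\gamma|$ decreases, $R<h$. Lemma~\ref{lem:descent}(b) with $b=h$, $Q(0)=0$, $e_R(0)=h^2-R^2$ gives
\[
Rm(\ell)=Q(\ell)<2h-\frac{h^2-R^2}{h}-\frac{(h-R)^2}{h}=2R.\qedhere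
\]
\end{proof}

\begin{corollary}\label{cor:ends}
Let $\gamma$ be a closed profile. If $z(0)>0$, the first arc is an upper disc. If $z(L)<0$, the last arc starts at a down crossing with $m>-2$, $\sin\theta<0$ inside this arc, and $\theta$ changes by $-\frac\pi2$ along it.
\end{corollary}

\begin{proof}
If $z(0)>0$ and there were no crossing, $\gamma|_{[0,L)}$ would be a cap and Lemma~\ref{lem:cap} would give $P(L)<0$, whereas $P=0$ at a pole. The second statement is the first one, with Lemma~\ref{lem:cap}, applied to $\hat\gamma$.
\end{proof}

Next we follow the profile after an up crossing. The bound $m\le2$ is exactly what makes $G$ positive along the ascent.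

\begin{lemma}[Half turns]\label{lem:loop}
Let $\gamma$ be a closed profile with an up crossing at $s_1$, of radius $R_1$ and with $m_1=m(s_1)\le2$. Then the following arc ends at a down crossing $s_3$ of radius $R_3<R_1$, $\theta$ increases by exactly $\pi$ on $[s_1,s_3]$, and $m_3=m(s_3)$ satisfies
\begin{equation}\label{eq:loop}
R_3(m_3-2)<R_1(m_1-2).
\end{equation}
In particular, if $m_1<-2$ then $m_3<-2$.
\end{lemma}

\begin{proof}
\emph{The ascent.} Let $s_2>s_1$ be the first zero of $\sin\theta$; it exists because $\sin\theta(L)=0$. On $[s_1,s_2]$ the height $z$ increases strictly from $0$ to $b=z(s_2)$. Write $e=e_{R_1}$ and $Q_1=Q(s_1)=R_1m_1\le 2R_1$. Integrating \eqref{eq:power} from $s_1$, with $e=O(z^2)$ there, gives on $(s_1,s_2]$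
\begin{equation}\label{eq:ascent}
Q=Q_1-2z+\frac ez+\int_0^z\frac{e}{\zeta^2}\,d\zeta ,\qquad
G=r^2-zQ=R_1^2-zQ_1+z^2-z\int_0^z\frac{e}{\zeta^2}\,d\zeta .
\end{equation}
We have $D(s_1)=0$. Let $\bar s\le s_2$ be maximal with $D<2$ on $[s_1,\bar s)$. By \eqref{eq:radial}, $e<0$ on $(s_1,\bar s]$, so there $G>(R_1-z)^2\ge0$. If $\bar s<s_2$, then $D(\bar s)=2$ and $G(\bar s)=-r^2<0$, a contradiction. So $\bar s=s_2$, and $G(s_2)>0$.

\emph{The top.} Since $G=0$ at poles, $r(s_2)>0$ and $D(s_2)<1$. In \eqref{eq:turn}, $\sigma=1$ would give $D>2$. So $\sigma=-1$, $D=2-1/b<1$, that is, $b<1$, and $z_{ss}(s_2)=2-2/b<0$. Thus $\sin\theta<0$ just after $s_2$.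

\emph{The descent reaches the plane.} Let $\tilde s>s_2$ be the next zero of $\sin\theta$, and suppose $z>0$ on $[s_2,\tilde s]$. Then $0<z(\tilde s)<b<1$, and $z_{ss}(\tilde s)\ge0$ because $z_s$ is negative before $\tilde s$ and zero at $\tilde s$. If $r(\tilde s)>0$, \eqref{eq:turn} gives $z_{ss}<0$, as $1/z>1$. If $\tilde s=L$, then $\cos\theta=-1$, $W=-1/z$, and $z_{ss}=-\theta_s=1+W=1-1/z<0$. Both cases are contradictory. So there is a first crossing $s_3\in(s_2,\tilde s)$, and it is a down crossing. Up to one multiple of $2\pi$, $\theta$ starts at $\frac\pi2$, stays in $(0,\pi)$ until it reaches $\pi$ at $s_2$, and stays in $(\pi,2\pi)$ until $s_3$, where it equals $\frac{3\pi}2$.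

\emph{The inequality.} Lemma~\ref{lem:descent} applies on $[s_2,s_3]$. So $|\gamma|$ decreases strictly on all of $[s_1,s_3]$, and $R_3<R_1$. By \eqref{eq:ascent}, $Q(s_2)<Q_1-2b+e_{R_1}(s_2)/b$. Insert this into Lemma~\ref{lem:descent}(b) and use $e_{R_3}-e_{R_1}=R_1^2-R_3^2$:
\[
Q(s_3)<Q_1-\frac{R_1^2-R_3^2}{b}-\frac{(b-R_3)_+^2}{b}.
\]
If $b\le R_3$, the subtracted terms are at least $(R_1-R_3)(R_1+R_3)/R_3>2(R_1-R_3)$. If $b>R_3$, they add up to $R_1^2/b+b-2R_3\ge2R_1-2R_3$. In both cases $Q(s_3)-2R_3<Q_1-2R_1$, which is \eqref{eq:loop}. If $m_1<-2$, then $R_3(m_3-2)<-4R_1<-4R_3$.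
\end{proof}

Applying Lemma~\ref{lem:loop} to $\hat\gamma$ gives the statement for the arc before an up crossing.

\begin{corollary}\label{cor:loop}
Let a closed profile have an up crossing of radius $R_1$ with $m_1\ge-2$. Then the preceding arc starts at a down crossing, with values $R_0$, $m_0$, the angle $\theta$ increases by exactly $\pi$ along it, and $R_1(m_1+2)<R_0(m_0+2)$.
\end{corollary}

To use these statements at every up crossing we need $|m|\le2$. The point is that the condition $m<-2$ passes from each crossing to the next, while the last crossing cannot satisfy it.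

\begin{proposition}\label{prop:turning}
On a closed profile, $|m|\le2$ at all crossings, $z(0)>0>z(L)$, and $\theta(L)=-\pi+2\pi j$, where $j$ is the number of up crossings. The number of down crossings is $j+1$.
\end{proposition}

\begin{proof}
Suppose some crossing has $m<-2$. If it is up, Lemma~\ref{lem:loop} gives a next crossing with $m<-2$. If it is down, with values $R_0$, $m_0$, the next arc lies in $\{z<0\}$ and does not end at a pole, by Corollary~\ref{cor:ends}. So it ends at an up crossing, with values $R_1,m_1$. If $m_1\ge-2$, Corollary~\ref{cor:loop} gives $0\le R_1(m_1+2)<R_0(m_0+2)<0$; so $m_1<-2$. In both cases there is a next crossing with $m<-2$, and hence there are infinitely many crossings, which is false. So $m\ge-2$ at all crossings, and $m\le2$ by Lemma~\ref{lem:reflection}.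

Suppose $z(0)<0$. There is a crossing: this is clear if $z(L)>0$, and follows from Corollary~\ref{cor:ends} if $z(L)<0$. The first crossing is up, has $m\ge-2$, and is preceded by an arc that starts at a pole, against Corollary~\ref{cor:loop}. So $z(0)>0$, and $z(L)<0$ by Lemma~\ref{lem:reflection}.

Crossings therefore alternate, beginning and ending with a down crossing. The first and the last arc each contribute $-\frac\pi2$ to $\theta(L)$. Of the $2j$ arcs in between, those in $\{z>0\}$ follow an up crossing and those in $\{z<0\}$ precede one, so each contributes $\pi$.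
\end{proof}

So far only the equations have been used. Embeddedness enters now, through two facts about a simple closed regular $\mathcal{C}^1$ curve in the plane. Its complement has one bounded and one unbounded component, and near each point of the curve the two sides belong to different components. And, by Hopf's Umlaufsatz, the tangent angle changes by $2\pi$ along the curve if the bounded component lies to its left, and by $-2\pi$ if it lies to its right.

\begin{proposition}\label{prop:one}
Let $\Sigma$ be as in Theorem~\ref{thm:sym}. Then $c_o>0$, $\mathbf{n}=\nu$, the profile has exactly one crossing, and both the first arc of $\gamma$ and the first arc of $\hat\gamma$ are upper discs.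
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:czero}, $c_o\ne0$, so the results of this section apply. The axis meets $\Sigma$ only at the heights $z(0)>z(L)$. The ray of the axis above $z(0)$ lies outside $\Sigma$, and $\mathbf{n}(0)=(0,1)$ points along it. So $\mathbf{n}=\nu$ at this pole, hence everywhere, and $c_o>0$.

Extend $\gamma$ to $[0,2L]$ by $\gamma(s)=(-r,z)(2L-s)$ for $s\ge L$. This is a simple closed $\mathcal{C}^1$ curve, with tangent angle $2\theta(L)-\theta(2L-s)$ on $[L,2L]$ and total change $2\theta(L)$. At $s=0$ it crosses the axis with tangent $(1,0)$. Its left side there contains points of the upper ray, which lies in the unbounded component. So the bounded component is on the right, $2\theta(L)=-2\pi$, and $j=0$ in Proposition~\ref{prop:turning}. The last claim is Corollary~\ref{cor:ends}.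
\end{proof}

\section{The phase plane of an upper disc}\label{sec:phase}

\subsection{The reduced system and its energy}
On a cap, $z$ decreases strictly. For $s>0$ put $p=-\sin\theta=\sqrt{1-z^2W^2}>0$. The definition of $D$ and $D=zm/r$ give
\begin{equation}\label{eq:radius}
r(2+W)=p+zm ,
\end{equation}
so $r$ can be eliminated, and $(z,W,m)$ satisfies a closed system. Where $2+W>0$, let a dot denote the derivation $-\frac{r(2+W)}{p}\frac{d}{ds}$, which points upward along the cap. From $W_s=-pm/r$, $z_s=-p$ and \eqref{eq:PG},
\begin{equation}\label{eq:dot}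
\dot W=(2+W)m,\qquad \dot m=-2W+\frac{zW^2m}{p},\qquad\dot z=p+zm=r(2+W).
\end{equation}
For the middle equation, $\dot m=-\frac{W}{p}\big(2r(2+W)-zm(2+W)\big)=-\frac Wp\big(2p-zmW\big)$ by \eqref{eq:radius}.

If we set $z=0$ in the first two equations we get the oscillator $\dot W=(2+W)m$, $\dot m=-2W$, a nonlinear version of \eqref{eq:linear}. It conserves
\[
E=m^2+V(W),\qquad V(W)=4W-8\ln\Big(1+\frac W2\Big),\qquad V'(W)=\frac{4W}{2+W}.
\]
The potential $V$ vanishes at $0$, decreases on $(-2,0)$, increases on $(0,\infty)$, and tends to $\infty$ as $W\to-2^+$. For $z>0$ the extra term in $\dot m$ has the sign of $m$, so it feeds energy in: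
\begin{equation}\label{eq:Edot}
\dot E=2m\dot m+4Wm=\frac{2zW^2m^2}{p}\ge0 .
\end{equation}

\begin{lemma}\label{lem:energy}
On a cap of height $h$, including the crossing if it is an upper disc, $W$ stays in the compact interval $\{V\le V(1/h)\}=[w_h,1/h]\subset(-2,\infty)$, $E$ is a nondecreasing function of $z$, and $E\le V(1/h)$. Moreover, off the pole,
\begin{equation}\label{eq:key}
zm(1+W)<p .
\end{equation}
\end{lemma}

\begin{proof}
At the pole, $2+W>0$ and $E=V(1/h)$. On any interval $[0,s')$ on which $2+W>0$, \eqref{eq:Edot} shows that $E$ is nonincreasing in $s$, so $V(W)\le E\le V(1/h)$ and $W\ge w_h>-2$. Hence $2+W$ cannot reach $0$. For $z>0$, $D<1$ (Lemma~\ref{lem:cap}) says $zm<r$; multiplying by $2+W$ and using \eqref{eq:radius} gives \eqref{eq:key}. For $z=0$ it reads $0<1$.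
\end{proof}

Consequently $(W,m)$, as a function of $z<h$, solves
\begin{equation}\label{eq:zsys}
\frac{dW}{dz}=\frac{(2+W)m}{p+zm},\qquad\frac{dm}{dz}=\frac{-2W+zW^2m/p}{p+zm},\qquad p=\sqrt{1-z^2W^2},
\end{equation}
a smooth system on the open set $\mathcal{D}=\{|zW|<1,\ p+zm>0\}$, which contains the whole plane $z=0$. We call the value $(W_0,m_0)$ at the crossing the \emph{data} of an upper disc.

\begin{lemma}\label{lem:data}
On an upper disc, $(W,m)\ne(0,0)$ everywhere. Two upper discs with the same data are equal.
\end{lemma}

\begin{proof}
The constant $(0,0)$ (the cylinder) solves \eqref{eq:zsys}. A disc that took this value would have $W\equiv0$ on $[0,h)$ by uniqueness, against $W\to1/h$. If discs of heights $h_1\le h_2$ have the same data, then $W$, $m$ and, by \eqref{eq:radius}, $r$ agree on $[0,h_1)$. Since $r\to0$ as $z\to h_1$ and $r$ vanishes only at the pole, $h_1=h_2$, and Lemma~\ref{lem:pole} applies.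
\end{proof}

\subsection{The phase increases}
On an upper disc write, as in the model,
\[
W=\rho\sin\varphi,\qquad m=\rho\cos\varphi,\qquad a=z\rho,\qquad S=\sin\varphi,\qquad C=\cos\varphi,
\]
with $\rho>0$ and $\varphi$ continuous in $z\in[0,h]$. Then $zW=aS$, $zm=aC$, $p=\sqrt{1-a^2S^2}$. From \eqref{eq:dot},
\[
\rho\dot\rho=W\dot W+m\dot m=W^2m\,\frac{p+zm}{p},\qquad
\rho^2\dot\varphi=m\dot W-W\dot m=2\rho^2+Wm^2-\frac{zW^3m}{p},
\]
and $\dot a=\rho\dot z+z\dot\rho$. Therefore
\begin{equation}\label{eq:polar}
\dot\rho=\frac{\rho^2S^2C(p+aC)}{p},\qquad\dot a=\frac{\rho(p+aC)(p+aS^2C)}{p},\qquad\dot\varphi=\frac Np,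
\end{equation}
where
\[
N=N(\varphi,a,\rho)=p\,(2+\rho SC^2)-a\rho S^3C .
\]

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] Let $(\varphi,a,\rho)\in\mathbb{R}^3$ satisfy $a\ge0$, $\rho>0$, $|aS|<1$ and $p+aC>0$. Unless $S>0$ and $C>0$, we have $N\ge p\min\{2,2+\rho S\}$.
\item[(b)] On an upper disc, $N/p\ge\min\{1,2+W\}>0$ for $0\le z<h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $S\ge0\ge C$, both $\rho SC^2$ and $-a\rho S^3C$ are nonnegative, so $N\ge2p$. If $S\le0\le C$, then $SC^2\ge S$ and $-a\rho S^3C\ge0$, so $N\ge p(2+\rho S)$. If $S,C<0$, then $a|C|<p$ gives $N\ge p\,(2-\rho|S|C^2-\rho|S|S^2)=p(2+\rho S)$.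

(b) On a disc $p+aC=r(2+W)>0$, so (a) applies. In the remaining quadrant $S,C>0$ we have $W>0$, and \eqref{eq:key} gives $a\rho S^3C=zmWS^2\le zmW<pW/(1+W)<p$, so $N>2p-p$.
\end{proof}

The quadrant $S,C>0$ is the one in which every disc approaches its pole. There $p\to0$, and the positivity of $N$ does not follow from the inequalities in (a); it comes from the geometric inequality $D<1$.

By Lemma~\ref{lem:N}(b) and $\dot z>0$, the phase $\varphi$ is a strictly increasing function of $z\in[0,h]$. A \emph{lifted disc} is an upper disc together with one of its continuous phase functions, which differ by multiples of $2\pi$. It has an \emph{initial phase} $\varphi_0$ at $z=0$, where $a=0$, and an \emph{end phase} $\varphi^*>\varphi_0$ at the pole. Since $(W,m)=(1/h,0)$ there,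
\[
\varphi^*\in\tfrac\pi2+2\pi\mathbb{Z},\qquad a\to1,\qquad\rho\to1/h\qquad\text{as }\varphi\to\varphi^* .
\]

\section{Comparison of two discs}\label{sec:comparison}

With $\varphi$ as the independent variable, \eqref{eq:polar} becomes
\begin{equation}\label{eq:coop}
a'=f_1=\frac{\rho(p+aC)(p+aS^2C)}{N},\qquad\rho'=f_2=\frac{\rho^2S^2C(p+aC)}{N}.
\end{equation}
Let $\Omega\subset\mathbb{R}^3$ be the open set of all $(\varphi,a,\rho)$ with
\[
\rho>0,\qquad|aS|<1,\qquad p+aC>0,\qquad2+\rho S>0,\qquad N>0,
\]
and let $\mathcal{R}=\Omega\cap\{a\ge0\}$. The system is smooth on $\Omega$ and $2\pi$-periodic in $\varphi$, and a lifted disc is a solution in $\mathcal{R}$ on $[\varphi_0,\varphi^*)$. The variable $a$ has two merits over $z$: all discs have the same finish line $a=1$, and the system is \emph{cooperative}, meaning that each variable helps the other to grow.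

\begin{lemma}\label{lem:coop}
On $\Omega$, $\partial_\rho f_1>0$ and $\partial_af_2\ge0$.
\end{lemma}

\begin{proof}
First, $p+aS^2C>0$: either $aC\ge0$, or $aS^2C\ge aC>-p$. The function $p$ does not depend on $\rho$, and $N$ is affine in $\rho$ with value $2p$ at $\rho=0$, so $\partial_\rho(\rho/N)=2p/N^2$ and
\[
\partial_\rho f_1=\frac{2p\,(p+aC)(p+aS^2C)}{N^2}>0 .
\]
For $f_2$ put $t=a/p$, so that $\partial_at=p^{-1}+a^2S^2p^{-3}=p^{-3}>0$ and
\[
f_2=\rho^2S^2\,\frac{C(1+Ct)}{2+\rho SC^2-\rho S^3Ct}.
\]
The $t$-derivative of the fraction has numerator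
\[
C^2\big[2+\rho SC^2-\rho S^3Ct+(1+Ct)\rho S^3\big]=C^2(2+\rho S)\ge0.\qedhere
\]
\end{proof}

To compare two solutions we integrate these derivatives along a path from one to the other, and the path must stay in $\Omega$. A path with one segment in each coordinate direction does.

\begin{lemma}[Comparison]\label{lem:compare}
Let $(a_i,\rho_i)$, $i=1,2$, be solutions of \eqref{eq:coop} in $\mathcal{R}$ on $[\varphi_1,\varphi_2)$, with $a_1\ge a_2$ and $\rho_1\ge\rho_2$ at $\varphi_1$, not both equalities. Then $\rho_1\ge\rho_2$ and $a_1>a_2$ on $(\varphi_1,\varphi_2)$.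
\end{lemma}

\begin{proof}
For each $\varphi$ let $\Gamma_\varphi$ be the path made of the segment from $(a_2,\rho_2)$ to $(a_2,\rho_1)$ and the segment from $(a_2,\rho_1)$ to $(a_1,\rho_1)$. Put $\alpha=a_1-a_2$ and $\beta=\rho_1-\rho_2$.

\emph{Step 1: if $\alpha,\beta\ge0$ at $\varphi$, then $\{\varphi\}\times\Gamma_\varphi\subset\mathcal{R}$.} On $\Gamma_\varphi$ we have $0\le a\le a_1$ and $0<\rho\le\rho_1$. So $a|S|\le a_1|S|<1$. The inequality $p+aC>0$ is immediate if $C\ge0$; if $C<0$, then $p+aC$ is decreasing in $a\ge0$ and positive at $a_1$. The inequality $2+\rho S>0$ is immediate if $S\ge0$, and follows from $\rho\le\rho_1$ if $S<0$. Lemma~\ref{lem:N}(a) gives $N>0$ unless $S,C>0$. If $S,C>0$, then $N$ is decreasing in $a\ge0$, so $N(a,\rho_1)\ge N(a_1,\rho_1)>0$ on the second segment; and $N(a_2,\cdot)$ is affine and positive at $0$ and at $\rho_1$, hence on the first segment.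

\emph{Step 2: a linear system.} On an interval on which $\{\varphi\}\times\Gamma_\varphi\subset\Omega$, the fundamental theorem of calculus along $\Gamma_\varphi$ gives
\[
\alpha'=A_{11}\alpha+A_{12}\beta,\qquad\beta'=A_{21}\alpha+A_{22}\beta,
\]
where $A_{i1}=\int_0^1\partial_af_i(\varphi,a_2+t\alpha,\rho_1)\,dt$ and $A_{i2}=\int_0^1\partial_\rho f_i(\varphi,a_2,\rho_2+t\beta)\,dt$ are continuous, $A_{12}>0$ and $A_{21}\ge0$. Put $\alpha=\tilde\alpha\exp\int A_{11}$ and $\beta=\tilde\beta\exp\int A_{22}$. Then $\tilde\alpha'=B_{12}\tilde\beta$ and $\tilde\beta'=B_{21}\tilde\alpha$ with $B_{12}>0$, $B_{21}\ge0$. If the initial values are nonnegative, all Picard iterates started from them are nonnegative, so the solution stays nonnegative.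

\emph{Step 3: continuation.} Let $\bar\varphi$ be the supremum of all $\varphi\in[\varphi_1,\varphi_2)$ with $\alpha,\beta\ge0$ on $[\varphi_1,\varphi]$, and suppose $\bar\varphi<\varphi_2$. By continuity $\alpha,\beta\ge0$ at $\bar\varphi$. By Step 1, $\{\bar\varphi\}\times\Gamma_{\bar\varphi}$ is a compact subset of the open set $\Omega$, so the paths lie in $\Omega$ on some $[\bar\varphi,\bar\varphi+\varepsilon)$, and Step 2 gives $\alpha,\beta\ge0$ there, a contradiction. So $\alpha,\beta\ge0$ on $[\varphi_1,\varphi_2)$, the linear system holds on the whole interval, and $\tilde\alpha,\tilde\beta$ are nondecreasing. If $\alpha(\varphi_1)>0$, then $\alpha>0$ throughout. If $\beta(\varphi_1)>0$, then $\tilde\beta>0$ throughout and $\tilde\alpha'>0$, so $\alpha>0$ after $\varphi_1$.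
\end{proof}

A lead in $a$ does not at once exclude a tie, because both discs could reach $a=1$ at the same phase. An expansion at the pole excludes it: near the finish, the disc with the larger $\rho$ has the smaller $a$.

\begin{lemma}[The leader finishes first]\label{lem:finish}
Let two lifted discs, with end phases $\varphi_1^*,\varphi_2^*$, both be defined at a phase $\varphi_1<\min\{\varphi^*_1,\varphi^*_2\}$, and let $a_1\ge a_2$, $\rho_1\ge\rho_2$ at $\varphi_1$, not both equalities. Then $\varphi_1^*<\varphi_2^*$.
\end{lemma}

\begin{proof}
Suppose $\varphi_1^*\ge\varphi_2^*$. By Lemma~\ref{lem:compare}, $a_1>a_2$ and $\rho_1\ge\rho_2$ on $(\varphi_1,\varphi_2^*)$. If $\varphi_1^*>\varphi_2^*$, then $a_1(\varphi_2^*)\ge\lim a_2=1$, while $|a_1S|<1$ and $S=1$ at $\varphi^*_2$. So both end phases equal the same number $\varphi^*$, and the limit of $\rho_1\ge\rho_2$ is $1/h_1\ge1/h_2$. If $h_1=h_2$, the discs are equal by Lemma~\ref{lem:pole}, so are their phase functions, and $a_1=a_2$, a contradiction. So $h_1<h_2$.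

Consider one disc, of height $h$, and put $k=1+1/h$. By Lemma~\ref{lem:M}, $\theta=-ks+o(s)$, so $zW=\cos\theta=1-\frac12k^2s^2+o(s^2)$. With $\psi=\varphi^*-\varphi$ we have $W=\rho\cos\psi$ and $m=\rho\sin\psi$, so $\tan\psi=rM/W=s(1+o(1))$, because $M,W\to1/h$ and $r/s\to1$. Hence $\psi=s(1+o(1))$ and
\[
a=z\rho=\frac{zW}{\cos\psi}=1-\frac{k^2-1}{2}\,\psi^2+o(\psi^2).
\]
Since $k_1>k_2$, we get $a_1<a_2$ for small $\psi>0$, a contradiction.
\end{proof}

\section{Symmetry}\label{sec:symmetry}

We can now run the race of Section~\ref{sec:model}.

\begin{proposition}\label{prop:mirror}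
If two upper discs $A$ and $B$ have data $(W_0,m_0)$ and $(W_0,-m_0)$, then $m_0=0$ and $A=B$.
\end{proposition}

\begin{proof}
Suppose $m_0\ne0$; after exchanging the names, $m_0>0$. Put $\rho_0=\sqrt{W_0^2+m_0^2}$ and $E_0=m_0^2+V(W_0)$. At $z=0$ both discs have $a=0$, $\rho=\rho_0$ and $E=E_0$. Lift them with initial phases
\[
\varphi_A\in\big(-\tfrac\pi2,\tfrac\pi2\big),\qquad\varphi_B=\pi-\varphi_A\in\big(\tfrac\pi2,\tfrac{3\pi}2\big),\qquad(\sin\varphi_A,\cos\varphi_A)=(W_0,m_0)/\rho_0 ,
\]
and end phases $\varphi_A^*,\varphi_B^*\in\frac\pi2+2\pi\mathbb{Z}$. Since $\varphi_B^*>\varphi_B>\frac\pi2$, we have $\varphi^*_B\ge\frac{5\pi}2$.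

\emph{Claim.} If $A$ or $B$ has, at a point with $0<z<h$, a phase with $S=W_0/\rho_0$ and $C^2=m_0^2/\rho_0^2$, then $a>0$ and $\rho\ge\rho_0$ there. Indeed $E\ge E_0$ at that point, by Lemma~\ref{lem:energy}. For these $S$ and $C^2$, the function $t\mapsto t^2C^2+V(tS)$ on the interval $\{t>0:2+tS>0\}$ has derivative $2tC^2+4tS^2/(2+tS)>0$; it equals $E_0$ at $t=\rho_0$ and $E$ at $t=\rho$.

\emph{First race: $\varphi_A^*<\varphi_B^*$.} If $\varphi_A^*\le\varphi_B$, there is nothing to prove. Otherwise $\varphi_A<\varphi_B<\varphi_A^*$, so $A$ passes through the phase $\varphi_B$ at a positive height below its pole. By the claim, $a_A>0=a_B$ and $\rho_A\ge\rho_0=\rho_B$ at this phase, and Lemma~\ref{lem:finish} applies.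

\emph{Second race: $\varphi_B^*<\varphi_A^*+2\pi$.} Since $\varphi_B<\frac{3\pi}2<\varphi_A+2\pi<\frac{5\pi}2\le\varphi_B^*$, the disc $B$ passes through the phase $\varphi_A+2\pi$ at a positive height below its pole, and there $a_B>0$, $\rho_B\ge\rho_0$. The disc $A$ with its phase shifted by $2\pi$ starts at this phase with $a=0$, $\rho=\rho_0$, and has end phase $\varphi_A^*+2\pi$. Lemma~\ref{lem:finish} applies again.

So $0<\varphi_B^*-\varphi_A^*<2\pi$, whereas $\varphi_B^*-\varphi_A^*\in2\pi\mathbb{Z}$. Hence $m_0=0$, and $A=B$ by Lemma~\ref{lem:data}.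
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
By Proposition~\ref{prop:one}, $c_o>0$ and there is one crossing, so $\Sigma$ meets $\{z=0\}$ in one circle. The first arc of $\gamma$ is an upper disc $A$ with some data $(W_0,m_0)$. The first arc of $\hat\gamma$ is an upper disc $B$, the reflection of the part of $\gamma$ below the plane. Since $W$ and $m$ are continuous at the crossing, Lemma~\ref{lem:reflection} shows that $B$ has data $(W_0,-m_0)$. By Proposition~\ref{prop:mirror}, $A=B$.
\end{proof}

The smoothness of $\Sigma$ across the plane is what makes $m$ continuous at the crossing. Remark~\ref{rem:C2} shows that symmetry fails without it.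

\section{Classification}\label{sec:class}

By Theorem~\ref{thm:sym} we may assume $c_o=1$, and a sphere is an upper disc with $m_0=0$ doubled by reflection. We show that there is a disc for each height, follow its initial phase as the height grows, and check that doubling gives a smooth surface.

\begin{proposition}\label{prop:exist}
For every $h>0$ there is exactly one upper disc of height $h$.
\end{proposition}

\begin{proof}
Uniqueness is in Lemma~\ref{lem:pole}. Take the cap given by that lemma and continue it, by the system for $(r,z,\theta)$ on $\{r>0,z>0\}$, to a maximal cap on $[0,\ell)$. Fix $s_*\in(0,\ell)$ and put $\eta=-P(s_*)>0$. By Lemma~\ref{lem:cap}, for $s\ge s_*$ we have $rp\ge r^2+\eta$, hence $\eta\le r<1$ and $p\ge r+\eta/r\ge2\sqrt\eta$. So $z_s\le-2\sqrt\eta$ and $\ell<\infty$. If $z$ stayed above a positive constant, $(r,z,\theta)$ would remain in a compact subset of the domain of the system (recall $-\pi<\theta<0$), and the cap could be continued. Hence $z\to0$ as $s\to\ell$.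

By Lemma~\ref{lem:energy} and $V\ge0$, $W\in[w_h,1/h]$ and $m^2\le V(1/h)$. So $p\to1$ and $p+zm\to1$ as $z\to0$, the point $(z,W,m)$ stays in a compact subset of $\mathcal{D}$ for small $z$, and the solution of \eqref{eq:zsys} extends smoothly to $z=0$. Then $r=(p+zm)/(2+W)>0$, $(\cos\theta,\sin\theta)=(zW,-p)$ and $ds/dz=-1/p$ extend smoothly as well, and \eqref{eq:basic} holds at $s=\ell$ by continuity.
\end{proof}

Lift the disc of height $h$ so that $\varphi^*=\frac\pi2$, and let $\varphi_0(h)<\frac\pi2$ be its initial phase. In the model, $\varphi_0(h)=\frac\pi2-2h$.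

\begin{proposition}\label{prop:phase}
The function $\varphi_0$ is continuous and injective on $(0,\infty)$. Moreover $\varphi_0(h)>0$ for $h\le\frac12$, and $\varphi_0(h)\le\frac\pi2-\frac25h$ for $h\ge2$. Hence $\varphi_0$ takes every value in $(-\infty,0]$ exactly once.
\end{proposition}

\begin{proof}
\emph{Continuity.} Fix $h_*$, a compact neighborhood $K\subset(0,\infty)$ of it, and $\delta$ as in Lemma~\ref{lem:pole}. For $h\in K$ the graph of $u_h$ is the beginning of the disc, and on it $W=\sqrt{1-v_h^2}/u_h>0$, so $\varphi\in(0,\pi)$. At $r=\delta$, the height $z_h=u_h(\delta)<h$ and the values $W$ and $m=(r(2+W)+v_h)/u_h$ depend continuously on $h$, and so does $\varphi$, being the polar angle in $(0,\pi)$. Choose $z'\in(z_{h_*},h_*)$. The solution of \eqref{eq:zsys} for $h_*$ exists on $[0,z']$ and avoids the origin there. By continuous dependence on the initial point $(z_h,W,m)$, the solutions for $h$ near $h_*$ exist on $[0,z']$ and converge uniformly to it as $h\to h_*$. So the change of the polar angle between $z=z_h$ and $z=0$ is continuous at $h_*$.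

\emph{Injectivity.} Let $\varphi_0(h_1)=\varphi_0(h_2)$. Both lifted discs start at the same phase with $a=0$. If their values of $\rho$ at $z=0$ differed, Lemma~\ref{lem:finish} would give different end phases, but both are $\frac\pi2$. So the data agree, and $h_1=h_2$ by Lemma~\ref{lem:data}.

\emph{Small heights.} Let $h\le\frac12$. Since $|\gamma|$ decreases strictly, $r<\frac12$ on the disc. If $\varphi_0(h)\le0$, there is a point with $0\le z<h$ and $\varphi=0$. There $W=0$, $p=1$, $m>0$, and \eqref{eq:radius} gives $2r=1+zm\ge1$, a contradiction.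

\emph{Large heights.} Let $h\ge2$. From $\ln(1+x)\ge x-\frac12x^2$ for $x\ge0$ we get $V(w)\le w^2$ for $w\ge0$, so $V(1/h)\le\frac14$. On the other hand $\ln\frac43=-\ln(1-\frac14)>\frac14+\frac1{32}$, so $V(-\frac12)=-2+8\ln\frac43>\frac14$. By Lemma~\ref{lem:energy}, $-\frac12<W\le\frac12$. Then $N/p\ge1$ by Lemma~\ref{lem:N}(b), and $\dot z=r(2+W)<\frac52$. So $d\varphi/dz=\dot\varphi/\dot z\ge\frac25$ on $[0,h)$, and $\frac\pi2-\varphi_0(h)\ge\frac25h$.

The last statement follows from the intermediate value theorem.
\end{proof}

For smoothness at the poles we use interior Schauder regularity: if $u\in\mathcal{C}^2$ solves $\sum a_{ij}u_{ij}=f$ on an open set, with $(a_{ij})$ positive definite and $a_{ij},f$ locally of class $\mathcal{C}^{k,\alpha}$, $0<\alpha<1$, then $u$ is locally of class $\mathcal{C}^{k+2,\alpha}$.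

\begin{proposition}\label{prop:double}
Let an upper disc have $m_0=0$. Then the surface of revolution generated by the disc and its reflection in $\{z=0\}$ is a smooth embedded Helfrich sphere for $c_o=1$ that satisfies \eqref{eq:rme}.
\end{proposition}

\begin{proof}
\emph{At the plane.} If $(W,m)(z)$ solves \eqref{eq:zsys}, so does $(W(-z),-m(-z))$, because $p$ and $zm$ are unchanged under $(z,m)\mapsto(-z,-m)$, $dW/dz$ changes sign and $dm/dz$ does not. The solution through $(W_0,0)$ at $z=0$ exists near $0$ and equals its reflection by uniqueness. So the extensions of $W$ as an even and of $m$ as an odd function are smooth on $(-h,h)$, and $r=(p+zm)/(2+W)$ is a smooth, even, positive function there. Off the poles the surface is the smooth embedded surface $\{x^2+y^2=r(z)^2,\ |z|<h\}$.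

\emph{At the poles.} Near the upper pole the surface is the graph of $u(x,y)=u_h(\sqrt{x^2+y^2})$. By Lemma~\ref{lem:pole}, $u_h\in\mathcal{C}^2([0,\delta])$ and $u_h'(0)=0$. Off the origin the Hessian of $u$ has eigenvalues $u_h''$ and $u_h'/r$, both tending to $u_h''(0)$, and $\nabla u=u_h''(0)(x,y)+o(r)$; so $u\in\mathcal{C}^2$. The identity $\frac1r(rv)_r=F$, with $v=u_h'/\sqrt{1+u_h'^2}$, is
\[
\operatorname{div}\frac{\nabla u}{\sqrt{1+|\nabla u|^2}}=-2-\frac{2}{u\sqrt{1+|\nabla u|^2}},
\]
which holds at the origin by continuity. Expanding the divergence gives an equation $\sum a_{ij}u_{ij}=f$ with $a_{ij}=(1+|\nabla u|^2)\delta_{ij}-u_iu_j$ positive definite, where $a_{ij}$ and $f$ are smooth functions of $(u,\nabla u)$. They are $\mathcal{C}^1$, hence locally $\mathcal{C}^{0,\alpha}$, so $u\in\mathcal{C}^{2,\alpha}$; then they are $\mathcal{C}^{1,\alpha}$, so $u\in\mathcal{C}^{3,\alpha}$, and by induction $u$ is smooth.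

\emph{The equation.} The surface is a smooth embedded sphere bounding $\{x^2+y^2\le r(z)^2,\ |z|\le h\}$. On the disc the radial component $-\sin\theta=p$ of $\mathbf{n}$ is positive, so $\mathbf{n}=\nu$. Thus $H+1=-W=-\nu_3/z$ for $z>0$, and for $z<0$ by reflection. By Theorem~\ref{thm:known} the surface is a Helfrich surface.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
For $c_o\le0$ there is no such sphere, by Theorems~\ref{thm:known} and~\ref{thm:sym}. Let $c_o>0$, and $c_o=1$ after a homothety. The disc of height $h$ has $m_0=0$ if and only if $\cos\varphi_0(h)=0$, that is, since $\varphi_0<\frac\pi2$, if and only if $\varphi_0(h)=\frac\pi2-n\pi$ for an integer $n\ge1$. By Proposition~\ref{prop:phase} there is exactly one such height $h_n$ for each $n$. Let $\Sigma_n$ be the Helfrich sphere that Proposition~\ref{prop:double} gives for it.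

On the disc of height $h_n$ the phase increases strictly from $\frac\pi2-n\pi$ to $\frac\pi2$, and $W=\rho\sin\varphi$ vanishes exactly when $\varphi\in\{0,-\pi,\dots,-(n-1)\pi\}$. Each of these $n$ values is taken once, at a height in $(0,h_n)$. So $H+1=-W$ vanishes on exactly $2n$ parallels of $\Sigma_n$. In particular $H$ is not constant, and $\Sigma_n$ is non-round.

Conversely, let $\Sigma$ be any smooth embedded axially symmetric non-round Helfrich sphere. Translate it as in Theorem~\ref{thm:known}. By the proof of Theorem~\ref{thm:sym}, it is generated by an upper disc with $m_0=0$ and its reflection, so it is $\Sigma_n$ for some $n$. The number of parallels on which $H+1$ vanishes is unchanged by the translation, and it determines $n$.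
\end{proof}

\begin{remark}[Symmetry fails in class $\mathcal{C}^2$]\label{rem:C2}
On an upper disc $dr/dz=-zW/p$, so at $z=0$ we have $r=R=1/(2+W_0)$, $r'=0$, $r''=-W_0$ and $r'''=-2m_0/R$. By Proposition~\ref{prop:phase} there are discs $A$ and $B$ of different heights with initial phases $0$ and $-\pi$. Both have $W_0=0$ and $R=\frac12$. The disc $A$ and the reflection of $B$ fit together to an embedded axially symmetric sphere of class $\mathcal{C}^2$ that satisfies \eqref{eq:rme} with $c_o=1$ off the plane and meets the plane orthogonally. It is not symmetric, since its poles have different distances from the plane. It is not $\mathcal{C}^3$, since matching third derivatives would mean $m_0^B=-m_0^A$, which Proposition~\ref{prop:mirror} excludes.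
\end{remark}

\begin{thebibliography}{1}

\bibitem{LPP}
Rafael L\'opez, Bennett Palmer and \'Alvaro P\'ampano,
\emph{Axially Symmetric Helfrich Spheres},
arXiv:2501.15668 (2025).

\end{thebibliography}
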